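# A Lorentzian form with deficit of order $\eta^{2^{d-1}}$, and common minorants of two nef classes

## 1. A form in $2d$ variables with one skew term

Fix $d\ge 3$ and put $m=d-1$, $p=2m$. Take a real vector space of dimension $2d=p+2$ with basis
$$\alpha,\ \beta,\ N_1,\dots,N_p ,$$
and put
$$K=\tfrac{\alpha+\beta}{2},\qquad v=\tfrac{\alpha-\beta}{2},\qquad\text{so that}\qquad \alpha=K+v,\quad \beta=K-v .$$
Write a vector as $kK+wv+\sum_j y_jN_j$. Since $a\alpha+b\beta=(a+b)K+(a-b)v$, we have $k=a+b$ and $w=a-b$. So a vector with nonnegative coordinates in the basis $\alpha,\beta,N_j$ has $k\ge 0$ and $y_j\ge0$, while $w$ may have either sign.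

For $y\in\mathbb R^p$ let $s=\sum_j y_j$ and let $z=z(y)=y-\frac sp(1,\dots,1)$ be the projection of $y$ orthogonal to $(1,\dots,1)$. Put $\ell=k+s$ and $z_i=z(e_i)$, where $e_i$ is the $i$-th unit vector. Then
$$|z_i|^2=1-\tfrac1p<1,\qquad \sum_i z_i=0,\qquad \langle z_i,z_{i'}\rangle=-\tfrac1p\ \ (i\ne i').$$
Split the indices into $S=\{1,\dots,m\}$ and $S'=\{m+1,\dots,2m\}$.

**The form.** Let $f=f_0+f_1+f_2$ with
$$f_0=\ell^d-\varepsilon\big[\ell^{d-2}(|z|^2+\delta s^2)+\kappa\,\ell^{d-3}s|z|^2\big],\qquad f_1=d!\,\eta\,w\Big(\prod_{i\in S}y_i-\prod_{i\in S'}y_i\Big),$$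
$$f_2=-\binom d2w^2\sum_{j=0}^{d-2}\binom{d-2}jA_j\,\eta^{2^{j+1}}k^js^{d-2-j}. \tag{1}$$
The constants depend only on $d$, except $\eta$, which is a parameter. They are chosen in this order: $\kappa=\frac1{16m}$, $\delta=2\kappa^2$, $\varepsilon=\frac14$; then large numbers $A_0,A_1,\dots,A_{d-2}$, one after the other; then $\eta>0$ small.

For $d=3$ there are six basis vectors, $S=\{1,2\}$, $S'=\{3,4\}$, and
$$f=\ell^3-\varepsilon\big[\ell(|z|^2+\delta s^2)+\kappa s|z|^2\big]+6\eta\, w(y_1y_2-y_3y_4)-3w^2\big(A_0\eta^2 s+A_1\eta^4k\big).$$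

**Polar forms.** The polar form of a form $g$ of degree $d$ is the symmetric $d$-linear form $G$ with $G(u,\dots,u)=g(u)$. If $g=g'g''$ with degrees $a$ and $d-a$, then $G(u_1,\dots,u_d)$ is the average, over all $a$-element subsets $I$ of the $d$ slots, of $G'(u_I)\,G''(u_{I^c})$. If $g$ is a product of linear forms $\lambda_1\cdots\lambda_d$, then $G(u_1,\dots,u_d)=\frac1{d!}\sum_\pi\prod_i\lambda_i(u_{\pi(i)})$: every linear factor receives one slot. Let $\mathbf F,\mathbf F_0,\mathbf F_1,\mathbf F_2$ be the polar forms of $f,f_0,f_1,f_2$. Write $N_S$ for the list $(N_i)_{i\in S}$, which fills $m=d-1$ slots, and similarly $N_{S'}$.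

**Values of the form.** The following hold.

* (a) $\mathbf F(K^d)=1$, $\mathbf F(K^{d-1},N_j)=1$, $\mathbf F(K^{d-1},v)=0$.
* (b) $\mathbf F(v,N_S)=\eta$ and $\mathbf F(v,N_{S'})=-\eta$.
* (c) $\mathbf F_2(v,v,u_1,\dots,u_{d-2})=-A_j\eta^{2^{j+1}}$ if $j$ of the $u_i$ equal $K$ and the others are among the $N$'s. Also $\mathbf F_2$ vanishes as soon as three entries equal $v$, and as soon as at most one entry has a nonzero $w$-coordinate.
* (d) $\mathbf F_0$ vanishes as soon as one entry is $v$, and $\mathbf F_0(u_1,\dots,u_d)\in[\frac12,\frac32]$ for all $u_i\in\{K,N_1,\dots,N_p\}$.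

Here is the check. For (a), $\mathbf F(K^{d-1},x)=\frac1d\,\partial_xf(K)$. At $K$ we have $y=0$, $w=0$, $\ell=1$. The bracket in $f_0$ is at least quadratic in $y$, $f_1$ has degree $m\ge2$ in $y$, and $f_2$ is quadratic in $w$, so none of them contributes a first derivative at $K$. What remains is $\mathbf F(K^{d-1},x)=\ell(x)$.

For (b), $f_0$ does not involve $w$, and $k(v)=y(v)=0$, so an entry $v$ kills $\mathbf F_0$. The form $f_2$ needs two entries with $w\neq0$. In the polar form of $w\prod_{i\in S}y_i$ at $(v,N_S)$ exactly one of the $d!$ assignments is nonzero, with value $1$, and the factor $d!\,\eta$ in $f_1$ turns $\frac1{d!}$ into $\eta$. The product over $S'$ gives $0$ at $(v,N_S)$. The second half of (b) is the same.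

For (c), $f_2=-\binom d2w^2g(k,s)$. At $(v,v,u_1,\dots,u_{d-2})$ only one of the $\binom d2$ pairs of slots may carry $w^2$, which cancels the factor $\binom d2$ and leaves minus the polar form of $g$ at $(u_1,\dots,u_{d-2})$. The polar form of $\binom{d-2}{i}k^is^{d-2-i}$ is the sum, over $i$-subsets of the slots, of $\prod k\prod s$. Since $(k,s)(K)=(1,0)$ and $(k,s)(N_i)=(0,1)$, the only nonzero term has the $k$-slots exactly at the $K$'s. If three entries equal $v$, one of them sits in a $k$- or $s$-slot, and $k(v)=s(v)=0$. If at most one entry has $w\ne0$, the factor $w^2$ gives $0$.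

For (d), the first part was seen in (b). On $K$ and the $N_i$ we have $\ell=1$, $s\in\{0,1\}$, $|z|\le1$. So the polar form of the bracket is, in absolute value, at most $(1+\delta)+\kappa\le2$, because the polar form $\frac13\big(s(a)\langle z(b),z(c)\rangle+s(b)\langle z(a),z(c)\rangle+s(c)\langle z(a),z(b)\rangle\big)$ of $s|z|^2$ is at most $1$. Hence $|\mathbf F_0-1|\le2\varepsilon=\frac12$.

**What the form is for.** At the two basis vectors $\alpha,\beta$ and at their midpoint,
$$f(\alpha)=f(\beta)=1-E,\qquad f(K)=1,\qquad E=\binom d2A_{d-2}\,\eta^{2^{d-1}}.\tag{2}$$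
So $f$ is nearly constant on the three points $\alpha,K,\beta$: the difference has order $\eta^{2^{d-1}}$. Yet by (b) the mixed values $\mathbf F(\alpha,N_S)$ and $\mathbf F(\beta,N_S)$ differ by $2\eta$, and the difference at $N_{S'}$ has the opposite sign. We shall see that $f$ is a Lorentzian polynomial for small $\eta$, so that $\mathbf F$ is realized by intersection numbers on a compact Kähler manifold. There it contradicts an inequality in which the square root of the first quantity would bound the second.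

## 2. Lorentzian classes, the order by nef tests, and the inequality in question

**Definition (Lorentzian polynomials).** A form of degree $d$ is strictly Lorentzian if all its coefficients are positive and all its $(d-2)$-fold partial derivatives are nondegenerate quadratic forms with exactly one positive eigenvalue. (For $d\le 1$ only positivity of the coefficients is asked.) Lorentzian polynomials are the limits of strictly Lorentzian ones.

For example, $2x_1x_2$ is Lorentzian: it is the limit as $\epsilon\to0$ of $\epsilon x_1^2+2x_1x_2+\epsilon x_2^2$, whose coefficients are positive and whose Gram determinant is $\epsilon^2-1<0$ for $\epsilon<1$. The form $x_1^2+x_2^2$ is not Lorentzian, as it has two positive eigenvalues. We use three facts from Brändén–Huh, *Lorentzian polynomials*, Ann. of Math. 2020.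

* (BH1) Def. 2.1 and closure: strictly Lorentzian forms are Lorentzian. Partial derivatives of Lorentzian polynomials are Lorentzian. Lorentzian polynomials have nonnegative coefficients, and Lorentzian quadratic forms have at most one positive eigenvalue.
* (BH2) Thm 2.10: if $f$ is Lorentzian and $T$ is a matrix with nonnegative entries, then $f(Tx)$ is Lorentzian.
* (BH3) Thm 2.30: a nonzero Lorentzian polynomial is log-concave on the positive orthant.

Let $X$ be a compact Kähler manifold of dimension $n$ and $1\le d\le n$. The Kähler cone is open in $H^{1,1}(X,\mathbb R)$, so Kähler classes span. Nef classes are the limits of Kähler classes.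

**Definition (Lorentzian class).** A class $\Omega\in H^{n-d,n-d}(X,\mathbb R)$ is a Lorentzian class of dimension $d$ if for every finite collection of Kähler classes $\omega_1,\dots,\omega_M$ the polynomial $(x_1\omega_1+\dots+x_M\omega_M)^d\cdot\Omega$ is Lorentzian.

**Definition (volume, order, relative size, deficit).** Write $V(x_1,\dots,x_d)=x_1\cdots x_d\cdot\Omega$ and $|\alpha|=|\alpha|_\Omega=\alpha^d\cdot\Omega$. A class is big nef on $\Omega$ if it is nef and $|\alpha|>0$. For $A,B\in H^{1,1}(X,\mathbb R)$ write $A\le B$ if $V(B-A,B_1,\dots,B_{d-1})\ge0$ for all nef $B_1,\dots,B_{d-1}$. For $\alpha,\beta$ big nef on $\Omega$ let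
$$r=\Big(\frac{|\beta|}{|\alpha|}\Big)^{1/d},\qquad \sigma(\alpha,\beta)=\max\{r,r^{-1}\},\qquad B(\alpha,\beta)=\frac{|\alpha+\beta|^{1/d}}{|\alpha|^{1/d}+|\beta|^{1/d}}-1,$$
$$F_\Omega(\alpha,\beta)=1-\sup_{\gamma\le r\alpha,\ \gamma\le\beta}\frac{|\gamma|}{|\beta|},$$
where $\gamma$ ranges over the big nef classes with $\gamma\le r\alpha$ and $\gamma\le\beta$. We call such $\gamma$ admissible.

**Example.** Let $X=\mathbb P^1\times\mathbb P^1$, $d=2$, $\Omega=1$, with $h_1,h_2$ the pullbacks of the point class, so $h_1^2=h_2^2=0$ and $h_1h_2=1$. Then $(x_1h_1+x_2h_2)^2=2x_1x_2$ is Lorentzian, and by (BH2) so is the polynomial of any collection of Kähler classes, because a Kähler class has positive coefficients in $h_1,h_2$. Testing against $h_1$ and $h_2$ shows that $A\le B$ holds exactly when both coefficients of $B-A$ are nonnegative. For $\alpha=h_1+2h_2$ and $\beta=2h_1+h_2$ we get $|\alpha|=|\beta|=4$, $r=\sigma=1$, $|\alpha+\beta|=|3h_1+3h_2|=18$ and $B=\frac{\sqrt{18}}4-1=0.0606\dots$.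 A class $\gamma=xh_1+yh_2$ is admissible when $0<x,y\le1$, so the supremum of $|\gamma|=2xy$ is $2$ and $F_\Omega=\frac12$.

In words: after scaling $\alpha$ to the volume of $\beta$, how much volume can sit below both classes, and does near-equality in the Brunn–Minkowski inequality force almost all of it to do so? Jiajun Hu and Jian Xiao, in "Positivity in the shadow of Hodge index theorem", arXiv:2505.06626 (2025), pose the following conjecture.

**Conjecture.** Let $X$ be a compact Kähler manifold, $\Omega$ a Lorentzian class of dimension $d$ on $X$, and $\alpha,\beta$ big nef classes on $\Omega$. Then there is a constant $c(d)$ depending only on $d$ with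
$$F_\Omega(\alpha,\beta)\le c(d)\sqrt{\sigma(\alpha,\beta)B(\alpha,\beta)}.$$

The conjecture is false for every $d\ge3$ and true for $d=1,2$. We shall prove three theorems.

**Theorem A.** Let $d\ge 3$ and $X=(\mathbb P^d)^{2d}$. There are constants $\eta_0,C>0$ depending only on $d$ and, for each $0<\eta<\eta_0$, a Lorentzian class $\Omega_\eta$ of dimension $d$ on $X$ and nef classes $\alpha,\beta$, big on $\Omega_\eta$, with
$$|\alpha|_{\Omega_\eta}=|\beta|_{\Omega_\eta},\quad \sigma(\alpha,\beta)=1,\quad F_{\Omega_\eta}(\alpha,\beta)\ge \tfrac{\eta}{3},\quad 0<B(\alpha,\beta)\le C\,\eta^{2^{d-1}} .$$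
Hence $F/\sqrt{\sigma B}\ge \frac{1}{3\sqrt C}\,\eta^{1-2^{d-2}}\to\infty$ as $\eta\to0$, so no constant $c(d)$ exists.

**Theorem B.** For every $d\ge1$ there is $C(d)$ such that for all $X$, all $\Omega$ of dimension $d$ and all $\alpha,\beta$ big nef on $\Omega$,
$$F_\Omega(\alpha,\beta)\le C(d)\,\big(\sigma(\alpha,\beta)B(\alpha,\beta)\big)^{2^{-(d-1)}} .$$
For $d\ge2$ the exponent cannot be replaced by any larger one.

**Theorem C.** If $d=1$, then $F_\Omega=0$. If $d=2$, then $F_\Omega\le 2\sqrt{(1+\sigma)B}\le 2\sqrt2\sqrt{\sigma B}$. So the conjecture holds with $c(2)=2\sqrt2$, and this constant is optimal.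

## 3. Positivity, signature and concavity on the nef cone

This section turns the three facts about polynomials into statements about $V$. Let $\Omega$ be a Lorentzian class of dimension $d$.

**(P1).** *$V\ge0$ on nef classes. So for nef $N_2,\dots,N_d$ the number $V(\cdot,N_2,\dots,N_d)$ does not decrease when a nef class is added to the first entry.* For Kähler $\omega_1,\dots,\omega_d$, the coefficient of $x_1\cdots x_d$ in $(\sum x_i\omega_i)^d\cdot\Omega$ is $d!\,V(\omega_1,\dots,\omega_d)$, which is $\ge0$ by (BH1). Pass to limits.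

**(P2).** *Let $d\ge2$. For nef $M_1,\dots,M_{d-2}$ the form $q(x,y)=V(x,y,M_1,\dots,M_{d-2})$ on $H^{1,1}(X,\mathbb R)$ has at most one positive eigenvalue.* Suppose first that the $M_i$ are Kähler. Choose a basis $\omega_1,\dots,\omega_h$ of $H^{1,1}(X,\mathbb R)$ made of Kähler classes, and consider the Lorentzian polynomial $(\sum x_i\omega_i+\sum t_iM_i)^d\cdot\Omega$. Differentiating once in each $t_i$ gives $\frac{d!}{2}\,V(u,u,M_1,\dots,M_{d-2})$ with $u=\sum x_i\omega_i+\sum t_iM_i$. By (BH1) this quadratic form in $(x,t)$ has at most one positive eigenvalue, and so has its restriction to $t=0$, which is $\frac{d!}2q$ in the basis $\omega_i$. For nef $M_i$ take limits: a two-dimensional subspace on which the limit form is positive definite would be one for nearby forms as well.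

**(P3).** *$|\cdot|^{1/d}$ is concave, hence superadditive, on the nef cone. For nef $\gamma$ and big nef $K$,*
$$V(\gamma,K^{d-1})\ge|\gamma|^{1/d}\,|K|^{(d-1)/d}.$$
For Kähler $\omega_1,\omega_2$ the polynomial $g(x)=|x_1\omega_1+x_2\omega_2|$ is Lorentzian. If $g\ne0$, it is positive and log-concave on the open positive quadrant. Take $x,y$ there and write $g(x)=a^d$, $g(y)=c^d$ with $a,c>0$. Then $g(x/a)=g(y/c)=1$, and log-concavity at the convex combination $\frac{a}{a+c}\cdot\frac xa+\frac c{a+c}\cdot\frac yc=\frac{x+y}{a+c}$ gives $g(x+y)^{1/d}\ge a+c$. With homogeneity this is concavity of $g^{1/d}$ on the open quadrant, hence by continuity on the closed one. If $g=0$ there is nothing to show. So $|\cdot|^{1/d}$ is concave on the Kähler cone, and on the nef cone by limits. For the last inequality, the function $t\mapsto|K+t\gamma|^{1/d}$ is concave on $[0,1]$ and its right derivative at $0$ is $|K|^{1/d-1}V(\gamma,K^{d-1})$. This is at least $|K+\gamma|^{1/d}-|K|^{1/d}\ge|\gamma|^{1/d}$.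

**Lemma 1.** *Let $q$ be a symmetric bilinear form with at most one positive eigenvalue on a finite-dimensional real vector space, and let $q(M,M)>0$. For a vector $x$ put $R(x)=\frac{q(x,M)^2}{q(M,M)}-q(x,x)$. Then $R(x)\ge0$, and for all $x,y$*
$$\Big|q(x,y)-\frac{q(x,M)\,q(y,M)}{q(M,M)}\Big|\le\sqrt{R(x)R(y)}.\tag{3}$$

*Proof.* Let $M^\perp=\{x:q(x,M)=0\}$. If $q(u,u)>0$ for some $u\in M^\perp$, then $q$ would be positive definite on the span of $M$ and $u$. So $q\le0$ on $M^\perp$. Put $x'=x-\frac{q(x,M)}{q(M,M)}M\in M^\perp$, and $y'$ likewise. Then $-q(x',x')=R(x)$, and $q(x',y')$ is the difference inside the absolute value of (3). Apply Cauchy–Schwarz to the semidefinite form $-q$ on $M^\perp$. $\square$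

## 4. Rescaling to equal volumes, and why admissible classes exist

**Step 1: reduce to $|\alpha|=|\beta|=1$.** The purpose is to see where $\sigma$ comes from and then forget it. Let $\alpha_0=\alpha/|\alpha|^{1/d}$ and $\beta_0=\beta/|\beta|^{1/d}$. Since $r\alpha=|\beta|^{1/d}\alpha_0$ and $\beta=|\beta|^{1/d}\beta_0$, the substitution $\gamma=|\beta|^{1/d}\gamma_0$ gives $F_\Omega(\alpha,\beta)=F_\Omega(\alpha_0,\beta_0)$. Let $\varphi(t)=|t\alpha_0+(1-t)\beta_0|^{1/d}$, which by (P3) is concave on $[0,1]$, with $\varphi(0)=\varphi(1)=1$. Put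
$$t=\frac{|\alpha|^{1/d}}{|\alpha|^{1/d}+|\beta|^{1/d}},\qquad\text{so that}\qquad 1+B(\alpha,\beta)=\varphi(t),\quad \min(t,1-t)=\frac1{1+\sigma}.$$
By symmetry let $t\le\frac12$. As $t=(1-2t)\cdot0+2t\cdot\frac12$, concavity gives $\varphi(t)\ge(1-2t)+2t\,\varphi(\frac12)$. Hence $b:=B(\alpha_0,\beta_0)=\varphi(\frac12)-1$ satisfies
$$b\le\tfrac{1+\sigma}2B(\alpha,\beta)\le\sigma B(\alpha,\beta).\tag{4}$$
The last inequality uses $\sigma\ge1$ and $B\ge0$, the latter by (P3).

**Step 2: the supremum in $F_\Omega$ is over a nonempty set.** For $d=1$ there are no test classes, so $A\le B$ means $(B-A)\cdot\Omega\ge0$. As $r\alpha\cdot\Omega=\beta\cdot\Omega$, the class $\gamma=\beta$ is admissible. Let $d\ge2$, let $q$ be a form as in (P2) with $q(\beta,\beta)>0$, and let $x,N$ be nef. All values of $q$ on nef classes are $\ge0$, so $R(x)\le q(x,\beta)^2/q(\beta,\beta)$ and similarly for $N$. Now (3) with $M=\beta$ gives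
$$q(x,N)\,q(\beta,\beta)\le2\,q(x,\beta)\,q(\beta,N).\tag{5}$$
Let $N_1,\dots,N_{d-1}$ be nef. Replace each $N_i$ by $N_i+\rho\beta$ with $\rho>0$. For $0\le i\le d-1$ put
$$a_i=V(\alpha,\beta^i,N_{i+1},\dots,N_{d-1}),\qquad b_i=V(\beta^{i+1},N_{i+1},\dots,N_{d-1}).$$
Then $b_i\ge\rho^{d-1-i}|\beta|>0$ by (P1). Inequality (5) with $q=V(\cdot,\cdot,\beta^{i-1},N_{i+1},\dots,N_{d-1})$, $x=\alpha$, $N=N_i$ reads $a_{i-1}b_i\le2a_ib_{i-1}$, that is, $\frac{a_{i-1}}{b_{i-1}}\le2\frac{a_i}{b_i}$ for $1\le i\le d-1$. Chaining these gives $\frac{a_0}{b_0}\le2^{d-1}\frac{a_{d-1}}{b_{d-1}}$, and letting $\rho\to0$,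
$$|\beta|\,V(\alpha,N_1,\dots,N_{d-1})\le2^{d-1}\,V(\alpha,\beta^{d-1})\,V(\beta,N_1,\dots,N_{d-1}).$$
So $\tau\alpha\le\beta$ once $\tau\,2^{d-1}V(\alpha,\beta^{d-1})\le|\beta|$, and $\tau\alpha\le r\alpha$ once $\tau\le r$. A small positive multiple of $\alpha$ is therefore admissible. In particular $F_\Omega\le1$ always.

## 5. Degrees one and two

**Degree $d=1$.** We saw that $\gamma=\beta$ is admissible, and every admissible $\gamma$ satisfies $\gamma\le\beta$, that is, $|\gamma|\le|\beta|$. So $F_\Omega=0$.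

**Degree $d=2$.** By Section 4 normalize $|\alpha|=|\beta|=1$ and write $Q(x,y)=x\cdot y\cdot\Omega$. By (P3), $Q(\alpha,\beta)\ge1$, so $Q(\alpha,\beta)=\cosh D$ with $D\ge0$. Then $|\alpha+\beta|=2+2\cosh D=4\cosh^2\frac D2$, so
$$b=\cosh\tfrac D2-1=2\sinh^2\tfrac D4 .$$

**Step 1: a candidate $\gamma$.** Let
$$\gamma=\frac{e^{-D/2}}{2\cosh(D/2)}(\alpha+\beta),\qquad |\gamma|=e^{-D}.$$
It is big nef. We must show $\gamma\le\alpha$ and $\gamma\le\beta$.

**Step 2: the case $D=0$.** Here $Q(\alpha-\beta,\alpha)=0$ and $Q(\alpha-\beta,\alpha-\beta)=0$. By (P2), $Q$ is negative semidefinite on $\alpha^\perp$, so the null vector $\alpha-\beta\in\alpha^\perp$ is orthogonal to all of $\alpha^\perp$. It is also orthogonal to $\alpha$, so it lies in $\ker Q$. Hence $\gamma=\frac{\alpha+\beta}2$ satisfies $\gamma\le\alpha$ and $\gamma\le\beta$.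

**Step 3: the case $D>0$, through the two null vectors of the plane.** Put
$$n_+=\frac{e^{D/2}\alpha-e^{-D/2}\beta}{2\sinh D},\qquad n_-=\frac{e^{D/2}\beta-e^{-D/2}\alpha}{2\sinh D}.$$
Then $\alpha=e^{D/2}n_++e^{-D/2}n_-$ and $\beta=e^{-D/2}n_++e^{D/2}n_-$. Since $n_++n_-=\frac{2\sinh(D/2)}{2\sinh D}(\alpha+\beta)=\frac{\alpha+\beta}{2\cosh(D/2)}$, also $\gamma=e^{-D/2}(n_++n_-)$. Therefore
$$\alpha-\gamma=2\sinh\tfrac D2\;n_+,\qquad\beta-\gamma=2\sinh\tfrac D2\;n_- .$$
It remains to see that $Q(n_\pm,N)\ge0$ for nef $N$. We have $Q(n_\pm,n_\pm)=\frac{e^D-2\cosh D+e^{-D}}{4\sinh^2D}=0$ and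
$$Q(n_+,\alpha)=\frac{e^{D/2}-e^{-D/2}\cosh D}{2\sinh D}=\frac{e^{-D/2}(e^D-\cosh D)}{2\sinh D}=\tfrac12e^{-D/2}>0,$$
and $Q(n_-,\beta)=\frac12e^{-D/2}>0$ by symmetry. Apply Lemma 1 with $M=\alpha$. As $n_+$ is null, $R(n_+)=Q(n_+,\alpha)^2$. As $Q(N,N)\ge0$, $R(N)\le Q(N,\alpha)^2$, and $Q(N,\alpha)\ge0$. So (3) gives
$$Q(n_+,N)\ge Q(n_+,\alpha)Q(N,\alpha)-Q(n_+,\alpha)Q(N,\alpha)=0.$$
With $\beta$ in place of $\alpha$, $Q(n_-,N)\ge0$. So $\gamma\le\alpha$ and $\gamma\le\beta$.

**Step 4: the bound.** In both cases, using (4) at the end with the original $\alpha,\beta$,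
$$F_\Omega\le1-e^{-D}\le D\le4\sinh\tfrac D4=2\sqrt2\,\sqrt b\le2\sqrt{(1+\sigma)B}\le2\sqrt2\sqrt{\sigma B}.$$

**Step 5: the constant is optimal.** On $\mathbb P^1\times\mathbb P^1$ with $\Omega=1$ let $\alpha=\frac{1}{\sqrt2}(e^{D/2}h_1+e^{-D/2}h_2)$ and $\beta=\frac{1}{\sqrt2}(e^{-D/2}h_1+e^{D/2}h_2)$. Then $|\alpha|=|\beta|=1$, $\sigma=1$ and $Q(\alpha,\beta)=\cosh D$. By the description of the order in Section 2, $\gamma=xh_1+yh_2$ is admissible iff $0<x,y\le e^{-D/2}/\sqrt2$. So $\sup|\gamma|=e^{-D}$, and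
$$F=1-e^{-D},\qquad B=2\sinh^2\tfrac D4,\qquad \frac F{\sqrt{\sigma B}}=\frac{1-e^{-D}}{\sqrt2\,\sinh(D/4)}\longrightarrow2\sqrt2\quad(D\to0).\tag{6}$$
This proves Theorem C. $\blacksquare$

**Where this stops for $d=3$.** Now $\gamma\le\alpha$ must be tested against $V(\cdot,N_1,N_2)$, and for each fixed $N_2$ the relevant form is $V(\cdot,\cdot,N_2)$. The argument in degree two used that $n_+$ is null, a fact computed from the three numbers $|\alpha|,|\beta|,Q(\alpha,\beta)$. For the form $V(\cdot,\cdot,N_2)$ the corresponding numbers are $V(\alpha,\alpha,N_2)$, $V(\alpha,\beta,N_2)$, $V(\beta,\beta,N_2)$, and these are not determined by $|\alpha|,|\beta|,|\alpha+\beta|$. One first has to estimate them, for every nef $N_2$. That is an induction over the number of slots filled by arbitrary nef classes.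

## 6. The exponent $2^{-(d-1)}$: one square root for each nef test class

Here we prove the inequality of Theorem B. For $d=1$ it holds because $F_\Omega=0$. Let $d\ge2$. By Section 4 assume $|\alpha|=|\beta|=1$; we show $F_\Omega\le C(d)\,b^{2^{-(d-1)}}$ with $b=B(\alpha,\beta)$, and (4) then finishes. As $F_\Omega\le1$, we may assume $b\le1$.

Let $K=\frac{\alpha+\beta}2$, $v=\frac{\alpha-\beta}2$ and $M_t=K+tv$. Then $|K|=(1+b)^d$. For $|t|\le1$, $M_t=\frac{1+t}2\alpha+\frac{1-t}2\beta$ is nef. For $|t|\le\frac12$ both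
$$M_t-\tfrac12K=\tfrac12(K+2tv)\qquad\text{and}\qquad\tfrac32K-M_t=\tfrac12(K-2tv)$$
are nef, so by (P1) we may trade $M_t$ for $K$ in nef company at the cost of factors $\frac12$ and $\frac32$.

**Claim $S_j$** ($0\le j\le d-1$). *There is $C_j=C_j(d)$ such that for all nef $N_1,\dots,N_j$ and all $|t|\le\frac12$,*
$$|V(v,M_t^{d-1-j},N_1,\dots,N_j)|\le C_j\,b^{2^{-j}}\,V(K^{d-j},N_1,\dots,N_j).$$

**Step 1: $S_0$, from concavity.** The function $\psi(t)=|M_t|^{1/d}$ is concave on $[-1,1]$, with $\psi(\pm1)=1$ and $\psi(0)=1+b$. So $\psi\ge1$. For $t\in[0,1]$ the point $(t,\psi(t))$ lies on or below the line through $(-1,1)$ and $(0,1+b)$, so $\psi(t)\le1+2b$, and likewise for $t\le0$. For $|t|\le\frac12$, concavity gives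
$$\psi'(t)\le\frac{\psi(t)-\psi(-1)}{t+1}\le\frac{2b}{1/2}=4b,$$
and in the same way $\psi'(t)\ge-4b$. Since $\psi'=\psi^{1-d}\,V(v,M_t^{d-1})$ and $\psi\le3$, we get $|V(v,M_t^{d-1})|\le4\cdot3^{d-1}b\le4\cdot3^{d-1}b\,|K|$, because $|K|\ge1$.

**Step 2: $S_j\Rightarrow S_{j+1}$ for $j\le d-2$.** The purpose is to replace one more $M_t$ by an arbitrary nef class. Both sides of $S_{j+1}$ are continuous in the $N_i$, so we may replace $N_i$ by $N_i+\rho K$ with $\rho>0$ and let $\rho\to0$ at the end. Then $W:=V(K^{d-j},N_1,\dots,N_j)\ge\rho^j|K|>0$. Put $e=C_jb^{2^{-j}}$. The polynomial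
$$\phi(t)=V(v,M_t^{d-1-j},N_1,\dots,N_j)$$
has degree at most $d-1-j$, and $|\phi|\le eW$ on $[-\frac12,\frac12]$ by $S_j$. Markov's inequality says that a polynomial of degree $\le k$ bounded by $A$ on an interval of length $L$ has derivative bounded there by $\frac{2k^2}LA$. So $|\phi'|\le2(d-1-j)^2eW$ on $[-\frac12,\frac12]$. Since $\phi'(t)=(d-1-j)\,V(v,v,M_t^{d-2-j},N_1,\dots,N_j)$, the form
$$q(x,y)=V(x,y,M_t^{d-2-j},N_1,\dots,N_j)$$
satisfies, with $M=M_t$,
$$|q(v,v)|\le2d\,eW,\qquad|q(v,M)|=|\phi(t)|\le eW,\qquad q(M,M)\ge2^{-d}W>0 .$$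
Let $N'=N_{j+1}$ and $a=q(v,M)/q(M,M)$. By (P2), Lemma 1 applies. Here $R(v)=a^2q(M,M)-q(v,v)$, and $R(N')\le q(N',M)^2/q(M,M)$ because $q(N',N')\ge0$. So (3) gives
$$|q(v,N')|\le q(N',M)\Big[|a|+\sqrt{a^2-\tfrac{q(v,v)}{q(M,M)}}\Big]\le q(N',M)\Big[2^de+\sqrt{4^de^2+2^{d+1}d\,e}\Big].\tag{7}$$
By monotonicity
$$q(N',M)=V(M_t^{d-1-j},N_1,\dots,N_{j+1})\le(\tfrac32)^dV(K^{d-1-j},N_1,\dots,N_{j+1}).$$
Since $b\le1$, both $e$ and $\sqrt e$ are at most $\max(C_j,\sqrt{C_j})\,b^{2^{-(j+1)}}$, so the bracket in (7) is at most a constant times $b^{2^{-(j+1)}}$. As $q(v,N')=V(v,M_t^{d-2-j},N_1,\dots,N_{j+1})$, this is $S_{j+1}$.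

**Step 3: an admissible class.** By $S_{d-1}$, with $e=C_{d-1}b^{2^{-(d-1)}}$,
$$|V(v,N_1,\dots,N_{d-1})|\le e\,V(K,N_1,\dots,N_{d-1})\qquad\text{for all nef }N_i .$$
Suppose $e\le\frac12$ and put $\varsigma=\frac{1-e}{1+e}$. Then $1-\varsigma=\frac{2e}{1+e}\le2e$ and $1-\varsigma=(1+\varsigma)e$. Now $\beta-\varsigma\alpha=(1-\varsigma)K-(1+\varsigma)v$, so
$$V(\beta-\varsigma\alpha,N_1,\dots,N_{d-1})=(1+\varsigma)\big[e\,V(K,N_1,\dots,N_{d-1})-V(v,N_1,\dots,N_{d-1})\big]\ge0,$$
that is, $\varsigma\alpha\le\beta$. Clearly $\varsigma\alpha\le\alpha$. So $\gamma=\varsigma\alpha$ is admissible, and $F_\Omega\le1-\varsigma^d\le d(1-\varsigma)\le2de$. If $e>\frac12$, then $F_\Omega\le1\le2de$. This proves the inequality of Theorem B.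

**Where the exponent is lost.** In (7) the loss comes from $-q(v,v)/q(M,M)$. Markov's inequality bounds it by a multiple of $e$, and the square root turns $e$ into $\sqrt e$. If $q(v,v)$ were of order $e^2W$, nothing would be lost, but the argument gives no such bound. For $d=2$ there is one step and the exponent is $\frac12$. For $d=3$ there are two, with exponents $1,\frac12,\frac14$. To see whether the loss is real, one asks for a Lorentzian form in which at every stage $q(v,v)$ has the size of $q(v,M)$ and no less.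

The form (1) is made so. For $0\le\mu\le d-2$ and classes $N$ taken among the $N_i$, expand $M_t=K+tv$ and use (c). The form $\mathbf F_1$ vanishes as soon as two entries have $y=0$ (here $v$ and $M_t$), and $\mathbf F_0$ vanishes because of $v$. So, writing $N^{(i)}$ for any list of $i$ of the $N$'s,
$$\mathbf F(v,v,K^\mu,N^{(d-2-\mu)})=-A_\mu\eta^{2^{\mu+1}},\qquad \mathbf F(v,M_t^{\mu+1},N^{(d-2-\mu)})=-(\mu+1)\,t\,A_\mu\eta^{2^{\mu+1}} .$$
With $j=d-2-\mu$ test classes filled in, these have order $\eta^{2^{d-1-j}}=(\eta^{2^{d-1}})^{2^{-j}}$, and with $d-1$ test classes $\mathbf F(v,N_S)=\eta$. So the values decay exactly along the exponents of $S_0,\dots,S_{d-1}$. What has to be proved is that such a form is Lorentzian, and that the loss reaches $F_\Omega$, which involves all admissible $\gamma$ and not only multiples of $\alpha$.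

## 7. The form $f$ is strictly Lorentzian

Return to the notation of Section 1, with $d\ge3$. By (BH1) we need positive coefficients and the right signature of all $(d-2)$-fold partial derivatives in the orthant coordinates, that is, the coordinates in the basis $\alpha,\beta,N_1,\dots,N_p$. We call these basis vectors generators.

**Step 1: coefficients.** The coefficient of a monomial in the orthant coordinates is a positive multiple of $\mathbf F(u_1,\dots,u_d)$ at the corresponding generators. Write each generator as $u_r=\bar u_r+\sigma_rv$ with $\bar u_r\in\{K,N_1,\dots,N_p\}$, where $\sigma_r=\pm1$ if $\bar u_r=K$ and $\sigma_r=0$ otherwise. By (d), $\mathbf F_0(u_1,\dots,u_d)=\mathbf F_0(\bar u_1,\dots,\bar u_d)\ge\frac12$, while $\mathbf F_1$ and $\mathbf F_2$ contribute $O(\eta+\max_jA_j\,\eta^2)$. So all coefficients are positive once $\eta$ is small.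

**Step 2: reduction to a hyperplane.** Fix generators $u_1,\dots,u_{d-2}$ and let $q(x,x')=\mathbf F(u_1,\dots,u_{d-2},x,x')$; every $(d-2)$-fold partial derivative of $f$ is a positive multiple of such a $q(x,x)$. As $K=\frac{\alpha+\beta}2$, the number $q(K,K)$ is an average of values of $\mathbf F$ at generators, so $q(K,K)>0$. Let $P=\ker\ell$, a hyperplane. If $q$ is negative definite on $P$, then $q$ is nondegenerate with exactly one positive eigenvalue. A basis of $P$ is
$$p_j:=N_j-K\quad(1\le j\le p)\qquad\text{and}\qquad v .$$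
Let $\pi=\sum_jy_jp_j$ and $|\pi|:=|y|$. Note $\ell(\pi)=0$, $w(\pi)=0$ and $k(\pi)=-s(y)$. Let $\mu$ be the number of $r\le d-2$ with $\bar u_r=K$, that is, the number of $u_r$ equal to $\alpha$ or $\beta$. Let $\bar u$ be the average of the $y$-vectors of $\bar u_1,\dots,\bar u_{d-2}$, so $0\le s(\bar u)\le1$ and $|z(\bar u)|\le1$. We must estimate $q(\pi,\pi)$, $q(v,v)$ and $q(v,\pi)$.

**Step 3: $q(\pi,\pi)\le-c_0|\pi|^2$.** The aim is a margin independent of $\eta$. In the polar form of $\ell^{d-2}Q$ with $Q=|z|^2+\delta s^2$, we average over 2-subsets of slots for $Q$. In that of $\ell^{d-3}c$ with $c=s|z|^2$, we average over 3-subsets for $c$. Since $\ell(\pi)=0$, only subsets containing both $\pi$-slots contribute, and $\ell^d$ contributes nothing. On the other slots $\ell=1$. Moreover, writing $c$ also for the polar form and $z=z(y)$, $s=s(y)$,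
$$3\,c(u,\pi,\pi)=s(u)|z|^2+2s\langle z(u),z\rangle .$$
There are $d-2$ relevant 3-subsets, and $\frac{d-2}{\binom d3}\cdot\frac13=\frac2{d(d-1)}=\binom d2^{-1}$. Hence
$$\mathbf F_0(\bar u_1,\dots,\bar u_{d-2},\pi,\pi)=-\tfrac{2\varepsilon}{d(d-1)}\Big[|z|^2\big(1+\kappa s(\bar u)\big)+\delta s^2+2\kappa s\langle z(\bar u),z\rangle\Big].$$
The bracket is at least
$$|z|^2-2\kappa|s||z|+2\kappa^2s^2=(|z|-\kappa|s|)^2+\kappa^2s^2 .$$
This is positive for $y\ne0$, because $|y|^2=|z|^2+s^2/p$, and homogeneous of degree $2$. So the value is $\le-2c_0|\pi|^2$ with $c_0=c_0(d)>0$. The forms $f_1,f_2$ contribute $O(\eta+\max_jA_j\,\eta^2)|\pi|^2$ to $q(\pi,\pi)$, so $q(\pi,\pi)\le-c_0|\pi|^2$ for $\eta$ small.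

**Step 4: $q(v,v)=-A_\mu\eta^{2^{\mu+1}}$.** $\mathbf F_0$ vanishes. $\mathbf F_1$ vanishes when two entries are $v$, as one of them goes into a $y$-slot. In $\mathbf F_2$, expand $u_r=\bar u_r+\sigma_rv$: a third $v$ gives zero, so only the term with all $\bar u_r$ remains, and (c) applies with $j=\mu$.

**Step 5: $q(v,\pi)$.** $\mathbf F_0$ vanishes.

If $\mu=0$, all $u_r$ are among the $N$'s, so only the entry $v$ has a $w$-coordinate and $\mathbf F_2$ contributes $0$. In $\mathbf F_1$, $v$ must take the $w$-slot. The $d-2=m-1$ vectors $u_r$ and $\pi$ must fill the $y_i$-slots with $i\in S$, or with $i\in S'$. A nonzero contribution occurs only if the $u_r$ are distinct and all indexed in $S$, or all in $S'$; it is then $\pm\eta\,y_{i_0}$, where $i_0$ is the one missing index. As $m-1\ge1$, the two possibilities exclude each other. So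
$$|q(v,\pi)|\le\eta|\pi|\qquad(\mu=0).$$

If $\mu\ge1$, $\mathbf F_1$ contributes $0$: if $v$ is not in the $w$-slot, it is in a $y$-slot and $y(v)=0$; if it is, then some $u_r=K\pm v$ is in a $y$-slot, and $y(K\pm v)=0$. In $\mathbf F_2$ expand $u_r=\bar u_r+\sigma_rv$. The term with no $\sigma_rv$ has only one entry with $w\neq0$, and the terms with two or more have three $v$'s. So
$$q(v,\pi)=\sum_r\sigma_r\,\mathbf F_2\big(v,v,(\bar u_{r'})_{r'\ne r},\pi\big).$$
Only $r$ with $\bar u_r=K$ count, so among the $\bar u_{r'}$ there are $\mu-1$ copies of $K$. Insert $\pi=\sum y_j(N_j-K)$ and use (c): the $N_j$ leave $\mu-1$ copies of $K$, and the $-K$ makes $\mu$. Thus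
$$q(v,\pi)=\Big(\sum_r\sigma_r\Big)\,s(y)\,\big(-A_{\mu-1}\eta^{2^\mu}+A_\mu\eta^{2^{\mu+1}}\big).$$
For $\eta$ so small that $A_\mu\eta^{2^\mu}\le A_{\mu-1}$, and since $|s(y)|\le\sqrt p\,|y|$,
$$|q(v,\pi)|\le d\sqrt p\,A_{\mu-1}\eta^{2^\mu}|\pi|\qquad(1\le\mu\le d-2).$$

**Step 6: choice of the $A_j$.** For $\pi\ne0$ the form $q$ is negative definite on the span of $v$ and $\pi$ if $q(v,v)<0$, $q(\pi,\pi)<0$ and $q(v,\pi)^2<q(v,v)q(\pi,\pi)$. By Steps 3 and 4 it suffices that
$$q(v,\pi)^2<c_0|\pi|^2A_\mu\eta^{2^{\mu+1}} .$$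
For $\mu=0$ both sides have order $\eta^2$, and for $\mu\ge1$ both have order $\eta^{2^{\mu+1}}$; the exponents in (1) are made for this. The powers of $\eta$ cancel, and the condition holds once
$$A_0>\frac1{c_0},\qquad A_\mu>\frac{d^2p\,A_{\mu-1}^2}{c_0}\quad(1\le\mu\le d-2).$$
Choose $A_0,\dots,A_{d-2}$ successively in this way, depending only on $d$, and then $\eta$ small. So $f$ is strictly Lorentzian for $0<\eta<\eta_0(d)$.

This also shows why $f_2$ needs all its terms. For $d=3$, the skew term makes $q(v,\pi)$ of order $\eta$ in the derivative along $N_1$, where $q(v,\pi)=\eta y_2$, so there $q(v,v)=-A_0\eta^2$ is put in. But $\alpha=K+v$, and in the derivative along $\alpha$ the new term produces $q(v,\pi)=s(y)(-A_0\eta^2+A_1\eta^4)$. So there $q(v,v)=-A_1\eta^4$ is needed, and $A_1\eta^4$ is what (2) sees.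

**Step 7: realization on $X=(\mathbb P^d)^{2d}$.** Here $n=2d^2$; let $H_1,\dots,H_{2d}$ be the hyperplane classes. The Kähler (nef) cone is the open (closed) positive orthant in the $H_i$. The only relations are $H_i^{d+1}=0$, so the degree-$d$ monomials in the $H_i$ form a basis of $H^{d,d}(X,\mathbb R)=H^{2d}(X,\mathbb R)$. By Poincaré duality, for every form $g$ of degree $d$ in $2d$ variables there is a unique $\Omega\in H^{n-d,n-d}(X,\mathbb R)$ with $(\sum x_iH_i)^d\cdot\Omega=g(x)$. If $g$ is Lorentzian, so is $(\sum_jx_j\omega_j)^d\cdot\Omega=g(Tx)$ for Kähler classes $\omega_j=\sum_iT_{ij}H_i$, by (BH2), since $T_{ij}>0$. So $\Omega$ is a Lorentzian class. Name the $2d$ classes $H_i$ as $\alpha,\beta,N_1,\dots,N_p$ and apply this to $g=f$. The resulting Lorentzian class is $\Omega_\eta$, and $V=\mathbf F$.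

## 8. A functional that dominates $V(\cdot,K^{d-1})$ on the nef cone

An admissible $\gamma$ can be any nef class, so we need a linear functional that bounds the volume of all of them. By (P3), $V(\gamma,K^{d-1})$ does. The tests at our disposal are $N_S$ and $N_{S'}$, so put
$$\Phi(x)=\tfrac12\big(\mathbf F(x,N_S)+\mathbf F(x,N_{S'})\big).$$
By (b), $\Phi(v)=0$. Since $K$ and the $N_i$ have $w=0$, the forms $f_1,f_2$ do not contribute to $\Phi(K)$. As $f_0$ is symmetric in $y_1,\dots,y_p$, we have $\mathbf F(K,N_S)=\mathbf F(K,N_{S'})=:\theta$, with $\theta\in[\frac12,\frac32]$ by (d).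

**Step 1: $\Phi(N_j)\ge\theta$ for all $j$.** As $N_j=K+p_j$, we compute $\Phi(p_j)$. Here $\ell(p_j)=0$, $s(p_j)=1$, $z(p_j)=z_j$, and $f_1,f_2$ do not contribute, because $w=0$ on all entries. Only subsets of slots containing the slot of $p_j$ count, so
$$\mathbf F(p_j,N_S)=-\varepsilon\Big[\tbinom d2^{-1}\sum_{i\in S}\big(\langle z_i,z_j\rangle+\delta\big)+\kappa\tbinom d3^{-1}\sum_{\{i,i'\}\subset S}\tfrac13\big(\langle z_i,z_{i'}\rangle+\langle z_i,z_j\rangle+\langle z_{i'},z_j\rangle\big)\Big],$$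
and similarly for $S'$. Now average over $S$ and $S'$. Each $i$ lies in $m-1$ pairs, so all terms containing $z_j$ add up to a multiple of $\langle\sum_{i=1}^{2m}z_i,z_j\rangle=0$. In the remaining terms $\langle z_i,z_{i'}\rangle=-\frac1{2m}$, and $\binom m2\frac1{2m}=\frac{m-1}4=\frac{d-2}4$. Hence
$$\Phi(p_j)=-\varepsilon\Big[\tfrac{2m\delta}{d(d-1)}-\tfrac{6\kappa}{d(d-1)(d-2)}\cdot\tfrac13\cdot\tfrac{d-2}4\Big]=-\tfrac{2\varepsilon}{d(d-1)}\Big[m\delta-\tfrac\kappa4\Big]>0,$$
because $m\delta=2m\kappa^2=\frac\kappa8<\frac\kappa4$.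

**Step 2: the domination.** Let $\gamma=kK+wv+\sum y_jN_j$ be nef, so $k\ge0$ and $y_j\ge0$. By $\Phi(v)=0$, $\Phi(K)=\theta$, Step 1 and (a),
$$\Phi(\gamma)\ \ge\ \theta\Big(k+\sum_jy_j\Big)=\theta\,\mathbf F(\gamma,K^{d-1}).\tag{8}$$

**Why the cubic term is there.** Suppose $\kappa=0$. If also $\delta=0$, the bracket of Section 7, Step 3, is $|z|^2$, which vanishes at $y=(1,\dots,1)$, so $f_0$ leaves no negative margin there. If $\delta>0$ is fixed, the computation above gives $\Phi(N_j)=\theta-\lambda$ with $\lambda=\frac{2\varepsilon m\delta}{d(d-1)}>0$, and (8) weakens to $\Phi(\gamma)\ge(\theta-\lambda)\,\mathbf F(\gamma,K^{d-1})$. An upper bound $\Phi(\gamma)\le\theta-\eta$ would then give only $\mathbf F(\gamma,K^{d-1})\le\frac{\theta-\eta}{\theta-\lambda}$, which is larger than $1$ for every $\eta<\lambda$ (and $\lambda<\theta$). The term $\kappa\ell^{d-3}s|z|^2$ repairs this because $\langle z_i,z_{i'}\rangle<0$. Its gain in $\Phi(p_j)$ is linear in $\kappa$, while the definiteness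 in Section 7 asks only for $\delta=2\kappa^2$.

## 9. Common minorants of $\alpha$ and $\beta$ lose at least $\eta/3$

**Step 1: the deficit.** By (2), $|\alpha|=|\beta|=1-E$ with $E=\binom d2A_{d-2}\eta^{2^{d-1}}$: at $k=1$, $w=\pm1$, $y=0$ only $f_0=1$ and the term $j=d-2$ of $f_2$ survive. Also $|\alpha+\beta|=|2K|=2^d$. For $\eta$ small, $0<E\le\min(\frac12,\frac\eta3)$, since $2^{d-1}\ge4$; shrink $\eta_0$ accordingly. Then $\alpha,\beta$ are big nef, $r=\sigma=1$, and
$$0<B=(1-E)^{-1/d}-1\le\frac1{1-E}-1=\frac E{1-E}\le2E=d(d-1)A_{d-2}\,\eta^{2^{d-1}}.$$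
So $C=d(d-1)A_{d-2}$ serves in Theorem A.

**Step 2: every admissible class is small.** Let $\gamma$ be big nef with $\gamma\le\alpha$ and $\gamma\le\beta$. Test each inequality where the skew term hurts: $\gamma\le\beta=K-v$ against $N_S$, and $\gamma\le\alpha=K+v$ against $N_{S'}$. By (b),
$$\mathbf F(\gamma,N_S)\le\mathbf F(K-v,N_S)=\theta-\eta,\qquad \mathbf F(\gamma,N_{S'})\le\mathbf F(K+v,N_{S'})=\theta-\eta .$$
So $\Phi(\gamma)\le\theta-\eta$. By (8) and $\theta\le\frac32$,
$$0\le\mathbf F(\gamma,K^{d-1})\le1-\frac\eta\theta\le1-\frac{2\eta}3 .$$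
By (P3) and $|K|=1$, $|\gamma|\le\mathbf F(\gamma,K^{d-1})^d\le1-\frac{2\eta}3$.

**Step 3: the bound on $F$.** We have $(1-\frac\eta3)(1-E)\ge1-\frac\eta3-E\ge1-\frac{2\eta}3$, so
$$\frac{|\gamma|}{|\beta|}\le\frac{1-2\eta/3}{1-E}\le1-\frac\eta3 .$$
Admissible classes exist by Section 4. Therefore $F_{\Omega_\eta}(\alpha,\beta)\ge\frac\eta3$, and with Step 1
$$\frac F{\sqrt{\sigma B}}\ge\frac{\eta/3}{\sqrt C\,\eta^{2^{d-2}}}=\frac1{3\sqrt C}\,\eta^{1-2^{d-2}}\longrightarrow\infty\qquad(\eta\to0),$$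
since $2^{d-2}\ge2$. This proves Theorem A, and the conjecture fails for every $d\ge3$. $\blacksquare$

**Step 4: the exponent in Theorem B is optimal.** Let $d\ge3$ and $t>2^{-(d-1)}$. In the family just constructed $(\sigma B)^t=O(\eta^{t2^{d-1}})=o(\eta)$, while $F\ge\frac\eta3$, so no bound $F\le c(d)(\sigma B)^t$ can hold. For $d=2$, the family in (6) has $\sigma=1$ and $F\sim2\sqrt2\,B^{1/2}$ as $B\to0$, so no exponent larger than $\frac12=2^{-(d-1)}$ is possible. Together with Section 6 this proves Theorem B. $\blacksquare$
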